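# Betti numbers of a variety of triangular subspace arrays in type $A$

## 1. Two theorems on $X_\alpha$ and $\mathfrak J_\alpha$

**Theorem 1.** Let $n\ge1$, and let $\alpha_1,\dots,\alpha_n$ be the simple roots of type $A_n$, with $(\alpha_i,\alpha_i)=2$, $(\alpha_i,\alpha_{i\pm1})=-1$ and $(\alpha_i,\alpha_j)=0$ for $|i-j|>1$. Let $Q^{\ge0}=\mathbb N\alpha_1\oplus\dots\oplus\mathbb N\alpha_n$, and write $\beta\le\alpha$ if $\alpha-\beta\in Q^{\ge0}$. For $\alpha=\sum a_i\alpha_i\in Q^{\ge 0}$ put $(q)_\alpha=\prod_{i=1}^n\prod_{j=1}^{a_i}(1-q^j)$. Define $\mathfrak J_\alpha\in\mathbb Q(q)$ by $\mathfrak J_0=1$ and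
$$\mathfrak J_\alpha=\sum_{0\le\beta\le\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta .\tag{1}$$
Let $V=\bigoplus_{i=1}^nV_i$ with $\dim V_i=a_i$, and let $X_\alpha$ be the scheme of triangular arrays $(W_{ij})_{1\le i\le j\le n-1}$ of subspaces of $V$ such that

- $\dim W_{ij}=\sum_{i\le k\le j}a_k$;
- $W_{ij}\subseteq W_{i-1,j}$ if $i>1$, and $W_{ij}\subseteq W_{i,j+1}$ if $j<n-1$;
- $W_{i,n-1}\subseteq\bigoplus_{k=i}^nV_k$ and $W_{1,j}\subseteq\bigoplus_{k=1}^{j+1}V_k$.

Then the Poincaré polynomial $P_{X_\alpha}(t)=\sum_i\dim H^i(X_\alpha(\mathbb C),\mathbb Q)\,t^i$ satisfies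
$$P_{X_\alpha}(t)=(q)_\alpha^2\,\mathfrak J_\alpha\big|_{q=t^2}.$$
Moreover $|X_\alpha(\mathbb F_q)|=(q)_\alpha^2\mathfrak J_\alpha$ for every finite field $\mathbb F_q$.

Throughout, $d=d(\alpha)=\sum_{i=1}^{n-1}a_ia_{i+1}$, so that $(\alpha,\alpha)/2=\sum a_i^2-d$, and $\tilde P_\alpha(q)=(q)^2_\alpha\mathfrak J_\alpha$. The method gives more.

**Theorem 2.** 

1. Over every field $k$, $X_\alpha$ is paved by affine spaces. The number $c_m$ of $m$-dimensional cells does not depend on $k$, and $\sum_mc_mq^m=(q)_\alpha^2\mathfrak J_\alpha$. Hence $[X_\alpha]=\tilde P_\alpha(\mathbb L)$ in $K_0(\mathrm{Var}_k)$, and $H^*(X_\alpha(\mathbb C),\mathbb Z)$ is torsion-free and concentrated in even degrees.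
2. $(q)_\alpha^2\mathfrak J_\alpha$ is a polynomial in $\mathbb N[q]$ of degree exactly $d$ with constant term $1$, palindromic and unimodal.
3. For every prime power $q$,
$$q^{(\alpha,\alpha)/2}\,|X_\alpha(\mathbb F_q)|=\sum_{\varphi\in\prod_i\mathrm{End}(\mathbb F_q^{a_i})}|X_{\dim\ker\varphi}(\mathbb F_q)|,$$
where $\dim\ker\varphi$ stands for $\sum_i(\dim\ker\varphi_i)\alpha_i$.
4. With $O=\mathbb F_q[[\varpi]]$,
$$|X_\alpha(\mathbb F_q)|=\mathbb E\prod_{i=1}^{n-1}|\mathrm{Hom}_O(M_i,M_{i+1})|,\qquad M_i=\mathrm{coker}(\varpi A_i),$$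
where the $A_i\in M_{a_i}(O)$ are independent and Haar-random.

The problem comes from Antoine Labelle, "On a specialization of Toda eigenfunctions", arXiv:2502.10655 (2025). We take as given, with the problem, that $X_\alpha$ over $\mathbb C$ is connected. It is also given that it is smooth of dimension $d$, but we need smoothness over $\mathbb Z$ and prove it.

## 2. The arrays, the ambient spaces $R_{ij}$, and an open affine space

**The recursion determines $\mathfrak J_\alpha$.** The form is positive definite and even, so $(\alpha,\alpha)/2$ is an integer $\ge1$ for $\alpha\ne0$. The term $\beta=\alpha$ in (1) is $q^{(\alpha,\alpha)/2}\mathfrak J_\alpha$. Moving it to the left and dividing by $1-q^{(\alpha,\alpha)/2}$ expresses $\mathfrak J_\alpha$ through the $\mathfrak J_\beta$ with $\beta<\alpha$.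

**A cleaner description of $X_\alpha$.** Let $I=\{(i,j):1\le i\le j\le n-1\}$ and
$$R_{ij}=\bigoplus_{k=i}^{j+1}V_k,\qquad W_{ij}^0=\bigoplus_{k=i}^{j}V_k .$$
Since $W_{ij}$ is contained in $W_{i,n-1}$ and in $W_{1,j}$, the last condition of the definition forces $W_{ij}\subseteq R_{ij}$. Conversely $W_{ij}\subseteq R_{ij}$ for all $(i,j)$ contains that condition. Give each $V_k$ a fixed basis, so that it makes sense over $\mathbb Z$. Then $X=X_\alpha$ is the functor sending a ring $B$ to the arrays of direct summands $W_{ij}\subseteq R_{ij}\otimes B$ of rank $\mathrm{rk}\,W^0_{ij}$ with $W_{ij}\subseteq W_{i-1,j}$ and $W_{ij}\subseteq W_{i,j+1}$. It is closed in a product of Grassmannians, hence a projective scheme over $\mathbb Z$, and its base change to $\mathbb C$ is the scheme of Theorem 1. This gives $X_\alpha(\mathbb F_q)$ its meaning. Put $Q_{ij}=R_{ij}/W_{ij}$. Its rank is $a_{j+1}$, which does not depend on $i$.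

**The open cell $U$.** Let $U\subset X$ be the open locus where each projection $W_{ii}\to V_i$ is an isomorphism. There $W_{ii}\subseteq V_i\oplus V_{i+1}$ is the graph of a map $f_i:V_i\to V_{i+1}$. Let $f=\bigoplus f_i:V\to V$, zero on $V_n$. For $i\le k\le j$ the inclusions give $W_{kk}\subseteq W_{ij}$, so $W_{ij}\supseteq\sum_{k=i}^jW_{kk}=(1+f)W^0_{ij}$. The right side is a direct summand of $R_{ij}$, because $R_{ij}=(1+f)W^0_{ij}\oplus V_{j+1}$, and it has the same rank as $W_{ij}$. Hence $W_{ij}=(1+f)W_{ij}^0$. Conversely, every $f$ gives an array by this formula. So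
$$U\cong\mathrm{Rep}:=\prod_{i=1}^{n-1}\mathrm{Hom}(V_i,V_{i+1})\cong\mathbb A^d .$$

## 3. One, two and three nodes by hand

**$n=1$.** $I$ is empty and $X_\alpha$ is a point. For $\alpha=\alpha_1$: $\mathfrak J_{\alpha_1}=\frac1{1-q}\cdot\frac1{1-q}$, so $\tilde P_{\alpha_1}=1$, as it should be. General $a_1$ comes in Section 4.

**$n=2$.** The array is one subspace $W_{11}\subseteq V_1\oplus V_2$ of dimension $a_1$, so $X_\alpha=\mathrm{Gr}(a_1,a_1+a_2)$. For $\alpha=\alpha_1+\alpha_2$ we have $(\alpha,\alpha)/2=1$ and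
$$\mathfrak J_\alpha=\frac1{1-q}\Bigl[\frac1{(1-q)^2}+2\cdot\frac{q}{1-q}\cdot\frac1{(1-q)^2}\Bigr]=\frac{1+q}{(1-q)^4},$$
so $\tilde P_\alpha=1+q$, matching $\mathbb P^1$.

**$n=3$, $\alpha=\alpha_1+\alpha_2+\alpha_3$.** The array consists of lines $W_{11}\subset V_1\oplus V_2$ and $W_{22}\subset V_2\oplus V_3$, and a plane $W_{12}\subset V$ containing both. If the lines differ, the plane is determined. They coincide only when both equal $V_2$, and then $W_{12}$ is any plane containing $V_2$. So the smooth projective surface $X_\alpha$ maps to $\mathbb P^1\times\mathbb P^1$, isomorphically away from one point, with fibre $\mathbb P^1$ over that point: it is the blow-up, and $P_{X_\alpha}=1+3t^2+t^4$. On the other side, multiply (1) by $(q)_\alpha^2=(1-q)^6$ and use $(\alpha,\alpha)/2=1$. The terms are: $\beta=0$; three single roots; $\alpha_1+\alpha_2$ and $\alpha_2+\alpha_3$; and $\alpha_1+\alpha_3$, for which $(\beta,\beta)/2=2$ and $\tilde P_\beta=1$ (run (1): $(1-q^2)\tilde P_{\beta}=(1-q)^2+2q(1-q)$).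 Dividing by $1-q$,
$$\tilde P_\alpha=(1-q)^2+3q(1-q)+2q(1+q)+q^2=1+3q+q^2 .$$

## 4. Replacing $q$ by $q^{-1}$: endomorphisms counted by their kernels

The signs in (1) hide its meaning. They disappear after $q\mapsto q^{-1}$.

**Step 1: rewrite (1) for $\tilde P_\alpha$.** Multiply (1) by $(q)_\alpha^2$. With Gaussian binomials $\binom ab_q=\prod_{j=1}^a(1-q^j)\big/\prod_{j=1}^b(1-q^j)\prod_{j=1}^{a-b}(1-q^j)$ and $\beta=\sum b_i\alpha_i$,
$$\tilde P_\alpha(q)=\sum_{0\le\beta\le\alpha} q^{(\beta,\beta)/2}\prod_i\binom{a_i}{b_i}_{\!q}\ \prod_{j=b_i+1}^{a_i}(1-q^j)\;\tilde P_\beta(q).\tag{2}$$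

**Step 2: substitute.** Put $G_\alpha(q)=q^{d(\alpha)}\tilde P_\alpha(q^{-1})$. Replace $q$ by $q^{-1}$ in (2) and use $\binom ab_{q^{-1}}=q^{-b(a-b)}\binom ab_q$. The power of $q$ in the term $\beta$ is
$$-\sum b_i^2+\sum b_ib_{i+1}-\sum b_i(a_i-b_i)-d(\beta)=-\sum a_ib_i ,$$
the last summand coming from $\tilde P_\beta(q^{-1})=q^{-d(\beta)}G_\beta$. Thus
$$q^{-d(\alpha)}G_\alpha=\sum_\beta q^{-\sum a_ib_i}\prod_i\binom{a_i}{b_i}_{\!q}\prod_{j=b_i+1}^{a_i}(1-q^{-j})\,G_\beta .$$
Multiply by $q^{\sum a_i^2}$ and use $q^{a(a-b)}\prod_{j=b+1}^a(1-q^{-j})=\prod_{k=0}^{a-b-1}(q^a-q^k)$ (put $j=a-k$):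
$$q^{(\alpha,\alpha)/2}G_\alpha=\sum_{0\le\beta\le\alpha}N_{\alpha\beta}\,G_\beta,\qquad N_{\alpha\beta}=\prod_i\binom{a_i}{b_i}_{\!q}\prod_{k=0}^{a_i-b_i-1}(q^{a_i}-q^k),\qquad G_0=1.\tag{3}$$

**Step 3: read $N_{\alpha\beta}$.** For a prime power $q$, an endomorphism of $\mathbb F_q^a$ with $b$-dimensional kernel is a choice of kernel, $\binom ab_q$ ways, and an injection of the $(a-b)$-dimensional quotient into $\mathbb F_q^a$, $\prod_{k<a-b}(q^a-q^k)$ ways. So $N_{\alpha\beta}$ is the number of $\varphi\in\prod\mathrm{End}(\mathbb F_q^{a_i})$ with $\dim\ker\varphi_i=b_i$ for all $i$.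

**Step 4: uniqueness.** $N_{\alpha\alpha}=1$ (only $\varphi=0$), so (3) reads $(q^{(\alpha,\alpha)/2}-1)G_\alpha=\sum_{\beta<\alpha}N_{\alpha\beta}G_\beta$. By induction $G_\alpha$ has no pole at a real $q>1$, and for each fixed prime power $q$ the numbers $G_\alpha(q)$ are the only solution of (3).

For $n=1$ this settles everything: $G_a=1$ solves (3), because $\sum_bN_{ab}=q^{a^2}$ counts all endomorphisms of $\mathbb F_q^a$. So $\tilde P_{a\alpha_1}=1$.

In general, (3) at a prime power is the identity of Theorem 2(3) with $G_\beta(q)$ in place of $|X_\beta(\mathbb F_q)|$. So **Theorem 2(3) is equivalent to $|X_\alpha(\mathbb F_q)|=G_\alpha(q)$ for all $\alpha$ and $q$**, and this is what we shall prove. The discrepancy between $G_\alpha$ and $\tilde P_\alpha$ will be removed by Poincaré duality.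

## 5. Direct counting, and why we pass to volumes

The first thing to try is to count $X_\alpha(\mathbb F_q)$ by forgetting subspaces. Take $n=3$ and remember only $(W_{11},W_{22})$. If $\dim(W_{11}\cap W_{22})=e$, then $W_{11}+W_{22}$ has dimension $a_1+a_2-e$, and $W_{12}$ corresponds to an $e$-dimensional subspace of a space of dimension $a_3+e$. So
$$|X_\alpha(\mathbb F_q)|=\sum_e\nu_e\binom{a_3+e}{e}_{\!q},$$
where $\nu_e$ is the number of pairs with intersection of dimension $e$. For $\alpha=\alpha_1+\alpha_2+\alpha_3$ this is $(q^2+2q)+(q+1)$. The formula is correct, but Theorem 2(3) wants a sum over endomorphisms of each of $V_1,V_2,V_3$. There are none here: already for this $\alpha$ there are two strata here, against eight kernel types there. For larger $n$ the fibres are towers whose own fibres jump. To go on we need a formula for $|X_\alpha(\mathbb F_q)|$ containing square matrices $A_i$ of size $a_i$ whose reduction can play the role of $\varphi_i$.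

Such matrices appear if we use $K=\mathbb F_q((\varpi))$ instead of $\mathbb F_q$. The scheme $X$ has a canonical measure on its $K$-points with total mass $q^{-d}|X(\mathbb F_q)|$. Almost all the mass lies on $U(K)=\mathrm{Rep}(K)$, an ordinary vector space, so the count becomes an integral over $f=(f_i)$. Its density involves numbers like $[O^{a}:O^{a}\cap f_i^{-1}O]^{-a}$ with $a=a_i$, and such a number is the volume of a set of square matrices, $\{A\in M_{a}(O):f_iA\text{ integral}\}$. To compute the density we must know the tangent bundle of $X$ as a determinant, and that is the next section.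

## 6. The tangent complex and smoothness over $\mathbb Z$

View $I$ as a poset with arrows $(i,j)\to(i-1,j)$ for $i>1$ and $(i,j)\to(i,j+1)$ for $j<n-1$. A representation $M$ of $I$ over a field $k$ consists of finite-dimensional spaces $M_x$ and maps $M_{xy}:M_x\to M_y$ for $x\to y$, with commuting squares. A point of $X(k)$ is a subrepresentation $W\subset R$ with prescribed dimensions, where $R$ has the inclusions as maps. The quotient is $Q=R/W$.

**Definition.** For representations $M,N$ let $C^\bullet(M,N)$ be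
$$\bigoplus_{x}\mathrm{Hom}(M_x,N_x)\xrightarrow{d^0}\bigoplus_{x\to y}\mathrm{Hom}(M_x,N_y)\xrightarrow{d^1}\bigoplus_{\substack{x=(i,j)\\ i>1,\;j<n-1}}\mathrm{Hom}(M_{ij},N_{i-1,j+1}),\tag{4}$$
with $(d^0\psi)_{x\to y}=N_{xy}\psi_x-\psi_yM_{xy}$. For $x=(i,j)$, $y=(i-1,j)$, $y'=(i,j+1)$, $z=(i-1,j+1)$,
$$(d^1c)_x=\bigl[c_{yz}M_{xy}+N_{yz}c_{xy}\bigr]-\bigl[c_{y'z}M_{xy'}+N_{y'z}c_{xy'}\bigr].$$

For $c=d^0\psi$, the first bracket is $(N_{yz}\psi_y-\psi_zM_{yz})M_{xy}+N_{yz}(N_{xy}\psi_x-\psi_yM_{xy})=N_{xz}\psi_x-\psi_zM_{xz}$, and the second bracket gives the same, so $d^1d^0=0$. Clearly $H^0(C(M,N))=\mathrm{Hom}(M,N)$. Each term is exact in $M$ and in $N$, so short exact sequences give long exact cohomology sequences.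

*Example.* For $n=2$ the complex is just $\mathrm{Hom}(W_{11},Q_{11})$, the tangent space of the Grassmannian. For $n=3$ there are two arrows into $(1,2)$ and no squares. With $a=(1,1,1)$ the dimensions of $C^0,C^1$ for $(M,N)=(W,Q)$ are $1+1+2=4$ and $1+1=2$, and $4-2=2=d$. The first square, based at $(2,2)$, occurs for $n=4$.

**Step 1: $H^2(C(W,N))=0$ for every $N$.** *The purpose is to solve $d^1h=e$ using that the maps of $W$ are injective.* Use only components $h_{ij}\in\mathrm{Hom}(W_{ij},N_{i,j+1})$ on the arrows $(i,j)\to(i,j+1)$. Then $d^1(h)_{(i,j)}=h_{i-1,j}|_{W_{ij}}-N\,h_{ij}$, where $N$ denotes the map $N_{i,j+1}\to N_{i-1,j+1}$. Given $e$, for each $j\le n-2$ put $h_{jj}=0$. For $i=j,j-1,\dots,2$ in turn let $h_{i-1,j}:W_{i-1,j}\to N_{i-1,j+1}$ be any linear extension of $e_{ij}+Nh_{ij}$ from $W_{ij}$ to $W_{i-1,j}$.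

**Step 2: a class of $N$ with $H^1=0$.** *The purpose is to compute $C(M,N)$ when $N$ is an interval representation.* For $v_0=(i_0,j_0)\in I$ let $D=\{(i,j):i_0\le i\le j\le j_0\}$. If $x\to y$ and $y\in D$ then $x\in D$; we say $D$ is *down-closed*. Let $1_D$ be $k$ on $D$ with identity maps, and $0$ elsewhere. **Claim:** for every $M$,
$$H^1(C(M,1_D))=0,\qquad H^0(C(M,1_D))=M_{v_0}^*,$$
where $\lambda\in M_{v_0}^*$ corresponds to $\psi_x=\lambda\circ M_{xv_0}$ for $x\in D$.

Indeed $C^\bullet(M,1_D)$ is the dual of the first three terms of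
$$\bigoplus_{(i-1,j+1)\in D}M_{ij}\to\bigoplus_{x\to y,\;y\in D}M_x\to\bigoplus_{x\in D}M_x\to M_{v_0}\to0$$
(in the first sum $(i,j)\in I$, $i>1$, $j<n-1$). The middle map sends $m\in M_x$ on the arrow $x\to y$ to $m$ at $x$ minus $M_{xy}m$ at $y$, and the last map adds up the $M_{xv_0}$; so this is a complex. It suffices to show that it is exact, and then to dualize. The complex is an exact functor of $M$. Any nonzero $M$ contains a simple representation supported at one vertex, namely a line in $M_x$ with $x$ maximal in the support; so by induction on $\dim M$ we may take $M$ one-dimensional, supported at $x=(i,j)$.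

- If $x\notin D$, every term vanishes, because $D$ is down-closed.
- If $x=v_0$, the complex is $k\to k$, the identity in the last two places.
- If $x\in D$ with $i>i_0$ and $j<j_0$, then $M_{v_0}=0$, both arrows out of $x$ end in $D$, and so does the square. The complex is $k\to k^2\to k$, $m\mapsto(m,-m)$, $(m,m')\mapsto m+m'$, which is exact.
- If exactly one of $i>i_0$, $j<j_0$ holds, one arrow survives and no square. The complex is $k\to k$, an isomorphism from the arrow term to the vertex term.

**Step 3: $H^1(C(W,R))=0$.** *The purpose is to decompose $R$ into pieces governed by Step 2.* The summand $V_k$ occurs in $R_{ij}$ exactly when $i\le k\le j+1$. So $R=\bigoplus_kV_k\otimes1_{S_k}$ with $S_k=\{(i,j):i\le k\le j+1\}$, which is closed under arrows. Its complement in $I$ is the disjoint union of $\{j\le k-2\}$ and $\{i\ge k+1\}$, and no arrow joins these two sets. Hence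
$$0\to1_{S_k}\to1_I\to1_{\{j\le k-2\}}\oplus1_{\{i\ge k+1\}}\to0$$
is exact. The sets $I$, $\{j\le k-2\}$, $\{i\ge k+1\}$ are of the form $D$ for $v_0=(1,n-1),(1,k-2),(k+1,n-1)$, or empty. By Step 2 and the long exact sequence, $H^1(C(W,1_{S_k}))$ is the cokernel of the restriction map
$$W_{1,n-1}^*\to W_{1,k-2}^*\oplus W_{k+1,n-1}^*$$
(empty terms being $0$). This is onto because $W_{1,k-2}\subseteq\bigoplus_{l\le k-1}V_l$ and $W_{k+1,n-1}\subseteq\bigoplus_{l\ge k+1}V_l$ meet in $0$.

**Step 4: conclusion for $Q$.** In the long exact sequence of $0\to W\to R\to Q\to0$, $H^1(C(W,Q))$ sits between $H^1(C(W,R))=0$ and $H^2(C(W,W))=0$. With Step 1 for $N=Q$,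
$$H^1(C(W,Q))=H^2(C(W,Q))=0.\tag{5}$$

**Step 5: ranks.** *We need the alternating sums of ranks over the summands $\mathrm{Hom}(W_x,Q_y)$ of $C^0,C^1,C^2$, with signs $+,-,+$.* For a fixed source $x=(i,j)$ the targets are $(i,j)$; $(i-1,j)$ and $(i,j+1)$; $(i-1,j+1)$, when they exist. Since $\mathrm{rk}\,Q_{ij}=a_{j+1}$,
$$\sum_y\pm\mathrm{rk}\,Q_y=(1-[i>1])\,\bigl(a_{j+1}-a_{j+2}[j<n-1]\bigr).\tag{6}$$
For a fixed target $y=(i,j)$ the sources are $(i,j)$; $(i+1,j)$ and $(i,j-1)$ if $i<j$; $(i+1,j-1)$ if $i+1\le j-1$. Since $\mathrm{rk}\,W_{ij}=a_i+\dots+a_j$,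
$$\sum_x\pm\mathrm{rk}\,W_x=\begin{cases}a_i&i=j,\\0&i<j.\end{cases}\tag{7}$$
By (5), $\dim H^0(C(W,Q))$ is the Euler characteristic. Summing (7) against $\mathrm{rk}\,Q_y$, it is $\sum_ia_i\,\mathrm{rk}\,Q_{ii}=\sum_ia_ia_{i+1}=d$.

**Step 6: $X\to\mathrm{Spec}\,\mathbb Z$ is smooth.** We use the infinitesimal criterion over a noetherian base (EGA IV 17.14.2): points must lift along surjections $A'\to A$ of local Artin rings. We may assume the kernel $J$ is killed by the maximal ideal; let $k$ be the residue field. Let $W\in X(A)$. By lifting bases, lift each $W_x$ to a direct summand $W_x'\subset R_x\otimes A'$. For $x\to y$ the map $W'_x\to(R_y\otimes A')/W_y'$ vanishes over $A$. So it takes values in $J\otimes_kQ_{y,k}$ and factors through $W_{x,k}$. These maps form $c\in C^1(W_k,Q_k)\otimes J$.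

*$d^1c=0$.* In a square with vertices $x,y,y',z$ as in the definition, let $w\in W'_x$ and write $w=w_1+r_1$ with $w_1\in W_y'$ and $r_1\in J R_y$ representing $c_{xy}(w)$. Then the class of $w$ in $(R_z\otimes A')/W'_z$ is $c_{yz}(w_1)+Q_{yz}c_{xy}(w)$, and $c_{yz}(w_1)=c_{yz}(w)$ since $w_1\equiv w$ over $k$. This is the first bracket of $(d^1c)_x$. Computing the same class through $y'$ gives the second bracket.

*Correction.* By (5), $c=d^0\psi$ with $\psi\in C^0\otimes J$. Choose $\sigma_x:W'_x\to JR_x$ representing $-\psi_x$ and put $W''_x=\{w+\sigma_x(w):w\in W_x'\}$. If $w\in W'_x$ and $w=w_1+r$ with $w_1\in W_y'$ and $r\in JR_y$ representing $c_{xy}(w)$, then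
$$w+\sigma_x(w)=\bigl(w_1+\sigma_y(w_1)\bigr)+\bigl(r+\sigma_x(w)-\sigma_y(w_1)\bigr).$$
So the new cochain is $c-d^0\psi=0$, that is, $W''_x\subseteq W''_y$. Hence $W''\in X(A')$ lifts $W$.

**Step 7: the tangent bundle.** Let $\xi\in X(B)$ correspond to $W$. A lift to $X(B[\varepsilon])$ is given by maps $\psi_x\in\mathrm{Hom}(W_x,Q_x)$ (deform $W_x$ to $\{w+\varepsilon\tilde\psi_x(w)\}+\varepsilon W_x$, with $\tilde\psi_x:W_x\to R_x$ lifting $\psi_x$). The inclusion along $x\to y$ says $Q_{xy}\psi_x=\psi_y|_{W_x}$. So $\xi^*T_X=\ker(\xi^*C^0\to\xi^*C^1)$, where $C^m$ now denotes the vector bundles on $X$ built from the universal $W,Q$ as in (4). By Step 5 the relative dimension is $d$. By (5) and Nakayama, $C^1\to C^2$ is onto with kernel a bundle, and $C^0$ maps onto that kernel. Hence the following sequence of vector bundles on $X$ is exact and stays so after any base change: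
$$0\to T_X\to C^0\to C^1\to C^2\to0.\tag{8}$$

**Step 8: $U$ is dense in every fibre.** For a smooth proper morphism the number of connected components of the geometric fibres is locally constant on the base. Since $X_{\mathbb C}$ is connected and $\mathrm{Spec}\,\mathbb Z$ is connected, all geometric fibres are connected. Being smooth, they are irreducible, and the nonempty open $U$ is dense in each.

## 7. Lattices, volumes and determinants over a local field

Fix $k=\mathbb F_q$, $K=k((\varpi))$, $O=k[[\varpi]]$, $|\varpi|=q^{-1}$. Matrix spaces over $K$ carry the Haar measure giving integral matrices volume $1$. "$Z\in O$" means that the matrix $Z$ has entries in $O$, and $O$ also denotes a standard lattice $O^{a}$. For $s\in GL_a(K)$, multiplying an $a\times c$ matrix on the left, or a $c\times a$ matrix on the right, by $s$ scales volume by $|\det s|^c$. For lattices in a $K$-space put $[\Lambda:\Lambda']=\mathrm{vol}\,\Lambda/\mathrm{vol}\,\Lambda'$. It is the usual index if $\Lambda\supseteq\Lambda'$,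 and $[s\Lambda:\Lambda]=|\det s|$. Also
$$[\mathrm{Hom}(A,B):\mathrm{Hom}(A',B')]=[A:A']^{-\mathrm{rk}B}\,[B:B']^{\mathrm{rk}A}.\tag{9}$$
For a subspace $E'\subset E$ with $E''=E/E'$, $[\Lambda_1:\Lambda_2]$ is the product of the index of the intersections with $E'$ and the index of the images in $E''$.

**Determinant of an exact sequence.** Let $0\to E_0\to E_1\to E_2\to E_3\to0$ be exact over a field, with maps $\partial$ and bases $e_m$ of $E_m$. Choose vectors $u_1$ in $E_1$ mapping to a basis of $\partial E_1$, and $u_2$ in $E_2$ mapping to $e_3$. Put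
$$\delta=\det{}_{e_1}(\partial e_0,u_1)\cdot\det{}_{e_2}(\partial u_1,u_2)^{-1}.$$
Replacing $u_1$ by $u_1g$ plus elements of $\partial E_0$ multiplies both determinants by $\det g$. Changing $u_2$ by elements of $\partial E_1$ changes nothing. So $\delta$ is well defined. Directly from the formula:

- replacing $e_m$ by $e_mg_m$ multiplies $\delta$ by $\prod_m\det(g_m)^{(-1)^m}$;
- if the $E_m$ come from an exact sequence of free $O$-modules and the $e_m$ are $O$-bases, then $u_1,u_2$ can be chosen over $O$, both determinants are units, and $|\delta|=1$;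
- for an exact sequence of trivialized bundles on $\mathbb A^d_k$, $\delta$ is locally a unit, hence an invertible function on $\mathbb A^d_k$, hence a constant in $k^\times$.

*Example.* For $0\to K\xrightarrow{c}K\to0\to0\to0$ and standard bases, $\delta=c$.

## 8. The point count as an integral over $\mathrm{Rep}(K)$

**Step 1: the canonical measure.** By properness $X(K)=X(O)$. Let $\mu$ be the measure on it given locally by $|\omega|$, where $\omega$ generates $\Omega^d_{X/O}$; it is well defined because two generators differ by a unit. Let $\bar x\in X(k)$. Functions $u_1,\dots,u_d$ near $\bar x$, vanishing at $\bar x$, whose differentials generate $\Omega_{X/O}$ at $\bar x$, are étale coordinates. By Hensel's lemma they identify the residue disc $\{\xi\in X(O):\xi\equiv\bar x\}$ with $(\varpi O)^d$, and $\mu$ with Haar measure, so the disc has mass $q^{-d}$. Hence (Weil, *Adeles and algebraic groups*, Thm 2.2.5)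
$$\mu(X(O))=q^{-d}|X(\mathbb F_q)|.\tag{10}$$
*Example.* For $\mathbb P^1$ the mass is $q^{-1}(q+1)=1+q^{-1}$: the disc $O\subset K$ has mass $1$, and the points reducing to $\infty$ have mass $q^{-1}$.

**Step 2: the complement of $U$ has measure $0$.** Near $\bar x$ some nonzero germ $g\in\mathcal O_{X_O,\bar x}$ vanishes on $X\setminus U$; otherwise $X\setminus U$ would contain a neighbourhood of $\bar x$ in $X_O$, hence in $X_k$, against density of $U_k$. The completion of this regular local ring is $O[[u_1,\dots,u_d]]$, so $g$ is a nonzero power series on $(\varpi O)^d$. Its zero set is null: in one variable it is finite by Weierstrass preparation. In several variables write $g=\sum_mg_mu_d^m$ with some $g_m\ne0$. Off the null set $\{g_m=0\}$ there are finitely many zeros in $u_d$, and Fubini applies. (If $d=0$, $X_k=U_k$.) So all the mass lies on $U(K)=\mathrm{Rep}(K)$, and we write $\mu=\Omega(f)\,df$ there. If $\xi\in X(O)$ extends $f$, then $|\omega|=1$ on an $O$-basis of $\xi^*T_X$, and therefore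
$$\Omega(f)=[\mathrm{Rep}(O):\xi^*T_X].$$

**Step 3: $\Omega$ as a product of lattice indices.** Over $U$ the bundles are trivialized by $1+f:W_x^0\cong W_x$ and by $V_{j+1}\cong Q_y$ for $y=(i,j)$, because $R_y=(1+f)W_y^0\oplus V_{j+1}$. So (8) on $U\cong\mathbb A^d_k$ is an exact sequence of trivialized bundles and $\delta\in k^\times$, $|\delta|=1$. Let $C^m_{\rm st}(O)$ be the standard lattices in these trivializations. In (8) at the point $f\in U(K)$ we thus have $|\delta|=1$ for the bases of $\mathrm{Rep}(O),C^m_{\rm st}(O)$. We also have $|\delta|=1$ for the bases of $\xi^*T_X,\xi^*C^m$, because they form an exact sequence of $O$-modules. Comparing the two by the change-of-basis rule,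
$$\Omega(f)=\prod_{m=0}^2[C^m_{\rm st}(O):\xi^*C^m]^{(-1)^m}.\tag{11}$$

**Step 4: each index through one number $N_x$.** Since $W_x$ is a direct summand, $\xi^*W_x=W_x(K)\cap R_x(O)$. Put
$$N_x=[(1+f)W_x^0(O):\xi^*W_x]=[W_x^0(O):\Lambda_x],\qquad\Lambda_x=\{v\in W_x^0(K):(1+f)v\in O\}.$$
For $y=(i,j)$ the map $(w,v)\mapsto(1+f)w+v$ on $R_y=W_y^0\oplus V_{j+1}$ is unipotent, so $(1+f)W^0_y(O)+V_{j+1}(O)$ has the same volume as $R_y(O)$. Splitting this index along $W_y(K)\subset R_y(K)$ gives $1=N_y\cdot[V_{j+1}(O):\xi^*Q_y]$. By (9) the summand $\mathrm{Hom}(W_x,Q_y)$ contributes $N_x^{-\mathrm{rk}Q_y}N_y^{-\mathrm{rk}W_x}$ to (11), with the sign of its degree in the exponent. Collecting exponents with (6) and (7),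
$$\Omega(f)=\prod_{i=1}^{n-1}N_{ii}^{-a_i}\ \prod_{j=1}^{n-1}\Bigl(\frac{N_{1j}}{N_{1,j-1}}\Bigr)^{-a_{j+1}},\qquad N_{10}=1.$$

**Step 5: the numbers $N_{1j}$ and $N_{ii}$.** Define lattices $L_1=O^{a_1}$ and $L_{j+1}=O^{a_{j+1}}+f_jL_j$. *Claim: $N_{1j}=[L_{j+1}:O]$.* Let
$$\Lambda'=\{v\in W_{1j}^0(K):v_1\in O,\ v_{l+1}+f_lv_l\in O\ \text{for } 1\le l<j\}.$$
It is the preimage of $W_{1j}^0(O)$ under a unipotent map, so it has volume $1$. By induction on $l$ its projection to $V_l(K)$ is $L_l$. And $\Lambda_{1j}=\{v\in\Lambda':f_jv_j\in O\}$. Hence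
$$N_{1j}=|\Lambda'/\Lambda_{1j}|=[L_j:L_j\cap f_j^{-1}O]=|(f_jL_j+O)/O|=[L_{j+1}:O].$$
Also $N_{ii}=[O:O\cap f_i^{-1}O]$. So $N_{ii}^{-1}$ is the volume of $\{v\in O^{a_i}:f_iv\in O\}$, and taking $a_i$ columns, $N_{ii}^{-a_i}=\mathrm{vol}\{A\in M_{a_i}(O):f_iA\in O\}$. By (10),
$$q^{-d}|X(\mathbb F_q)|=\int_{\mathrm{Rep}(K)}\prod_{i=1}^{n-1}\mathrm{vol}\{A\in M_{a_i}(O):f_iA\in O\}\,\Bigl(\frac{[L_{i+1}:O]}{[L_i:O]}\Bigr)^{-a_{i+1}}df.\tag{12}$$

*Check.* For $n=2$, $a=(1,1)$ the integrand is $\max(1,|f|)^{-2}$, and the integral is $1+\sum_{m\ge1}q^m(1-q^{-1})q^{-2m}=1+q^{-1}$, as for $\mathbb P^1$.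

## 9. The case $(1,1,1)$: the integrand has a memory

Matrices have appeared in (12), but the lattice $L_i$ depends on all of $f_1,\dots,f_{i-1}$, so the integrand does not split into factors linking neighbours only. Let us see this for $n=3$, $a=(1,1,1)$. Put $m_i=\max(1,|f_i|)$. Then $[L_2:O]=m_1$ and $[L_3:O]=\max(1,|f_2|m_1)$, and the integrand of (12) is
$$m_1^{-1}m_2^{-1}\cdot m_1^{-1}\cdot\frac{m_1}{\max(1,|f_2|m_1)}=m_1^{-1}m_2^{-1}\max(1,|f_2|m_1)^{-1}.$$
The shape one would like, with matrices $A_1,A_2,A_3$ and conditions only between neighbours, is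
$$\mathrm{vol}\{(A_1,A_2,A_3)\in O^3:f_1A_1,\,A_2f_1,\,f_2A_2,\,A_3f_2\in O\}=m_1^{-1}\max(m_1,m_2)^{-1}m_2^{-1}.$$
The two are not equal: at $|f_1|=|f_2|=q$ they are $q^{-4}$ and $q^{-3}$. So the attempt to identify the integrands pointwise fails at this point. But the integrals agree. Fix $f_1$ and substitute $f_2=f_2'/s$ with $|s|=m_1$:
$$\int m_2^{-1}\max(1,|f_2|m_1)^{-1}df_2=\int\frac{m_1^{-1}\,df_2'}{\max(1,|f_2'|/m_1)\,\max(1,|f'_2|)}=\int\frac{df_2'}{\max(m_1,|f'_2|)\,\max(1,|f_2'|)} .$$
The common value is easily computed from the second form. With $u=q^{-1}$, the contributions of $(|f_1|,|f_2|)$ both $\le1$, exactly one $>1$, and both $>1$ are $1$, $2u$, and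
$$(1-u)^2\sum_{m\ge1}(2m-1)u^m=2u-u(1-u)=u+u^2.$$
So $1+3u+u^2=q^{-2}(1+3q+q^2)$, as it must be.

For matrices, the same substitution $f=f's^{-1}$ puts $s$ on the *left* of $A$, while the desired condition has it on the *right*. To move it across we transpose.

## 10. Transposition decouples the integral

All integrands below are nonnegative with values in $[0,\infty]$, so Tonelli applies. They are measurable, because $f\mapsto O+fL$ is locally constant. For a lattice $L\supseteq O^{a_i}$ in $K^{a_i}$ put $S_n(L)=1$, $R_n(L)=[L:O]^{-a_n}$, and for $i<n$, with $f$ running over $\mathrm{Hom}(K^{a_i},K^{a_{i+1}})$,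
$$S_i(L)=\int\mathrm{vol}\{A\in M_{a_i}(O):fA\in O\}\Bigl(\tfrac{[O+fL:O]}{[L:O]}\Bigr)^{-a_{i+1}}S_{i+1}(O+fL)\,df,$$
$$R_i(L)=\int\mathrm{vol}\{A\in M_{a_i}(K):AL\subseteq O,\ fA\in O\}\,R_{i+1}(O+fO)\,df.$$
In $S_i$ the lattice is remembered ($O+fL$). In $R_i$ it is forgotten ($O+fO$), and $L$ only constrains $A$. Unrolling (12), $S_1(O)=q^{-d}|X(\mathbb F_q)|$. Moreover $R_i(gL)=R_i(L)$ for $g\in GL_{a_i}(O)$: substitute $A\to Ag^{-1}$, which preserves the condition $fA\in O$; for $i=n$ it is clear.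

**Proposition 3.** $R_i(L)=[L:O]^{-a_i}S_i(L)$ for all $i$ and all $L$.

*Proof.* Descending induction on $i$; the case $i=n$ is the definition. Let $i<n$, $a=a_i$, and $L=sO^a$ with $s\in GL_a(K)$, so $[L:O]=|\det s|$.

**Step 1: bring both sides to the same form.** By induction $S_{i+1}(O+fL)=[O+fL:O]^{a_{i+1}}R_{i+1}(O+fL)$, so
$$[L:O]^{-a}S_i(L)=[L:O]^{a_{i+1}-a}\int\mathrm{vol}\{A\in M_a(O):fA\in O\}\,R_{i+1}(O+fL)\,df.$$
Substitute $f=f's^{-1}$, so that $df=|\det s|^{-a_{i+1}}df'$ and $fL=f'O$, and $A=sA'$, so that $dA=|\det s|^adA'$ and $fA=f'A'$. All powers of $|\det s|$ cancel: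
$$[L:O]^{-a}S_i(L)=\int\mathrm{vol}\{A':sA'\in O,\ f'A'\in O\}\,\Phi(f')\,df',\qquad\Phi(f)=R_{i+1}(O+fO).$$
Put $\Psi(A)=\int_{\{f:\,fA\in O\}}\Phi(f)\,df$. By Tonelli, and since $AL\subseteq O$ means $As\in O$,
$$[L:O]^{-a}S_i(L)=\int_{M_a(K)}1[sA\in O]\,\Psi(A)\,dA,\qquad R_i(L)=\int_{M_a(K)}1[As\in O]\,\Psi(A)\,dA.$$

**Step 2: $\Psi(A^T)=\Psi(A)$.** For $g,g'$ in the respective $GL(O)$, $O+gfg'O=g(O+fO)$, so the invariance of $R_{i+1}$ gives $\Phi(gfg')=\Phi(f)$. Hence $\Psi(gAg')=\Psi(A)$ for $g,g'\in GL_a(O)$: substitute $f\to fg^{-1}$. By Smith normal form $A=g\,\mathrm{diag}\,g'$, so $A^T$ lies in $GL_a(O)\,A\,GL_a(O)$.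

**Step 3: move $s$ from left to right.** The substitution $A\to A^T$ preserves the measure and turns the first integral into $\int1[As^T\in O]\Psi(A)\,dA$. Write $s^T=gsg'$ with $g,g'\in GL_a(O)$. Then $As^T\in O$ iff $Ags\in O$, and $A\to Ag^{-1}$ turns the integral into $\int1[As\in O]\Psi(A)\,dA=R_i(L)$. $\square$

**The local formula.** Take $i=1$, $L=O$: $q^{-d}|X(\mathbb F_q)|=S_1(O)=R_1(O)$. In unrolling $R_1$, the condition $A_{i+1}(O+f_iO)\subseteq O$ means $A_{i+1}\in O$ and $A_{i+1}f_i\in O$. At the end, $R_n(L)=\mathrm{vol}\{A_n:A_nL\subseteq O\}$, since each of the $a_n$ rows ranges over a lattice of volume $[L:O]^{-1}$. Hence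
$$|X_\alpha(\mathbb F_q)|=q^d\int_{\prod_iM_{a_i}(O)}\ \prod_{i=1}^{n-1}h(A_i,A_{i+1})\,dA,\qquad h(A,B)=\mathrm{vol}\{f:fA\in O,\ Bf\in O\},\tag{13}$$
with $h=1$ if $A$ or $B$ has size $0$. For $A$ of size $a$ and $B$ of size $b$, $f$ runs over $b\times a$ matrices over $K$. In particular the integrals are finite. The matrices $A_i\in M_{a_i}(O)$ will now supply the endomorphisms $\varphi_i=A_i\bmod\varpi$.

## 11. Reduction modulo $\varpi$ gives the recursion

**Step 1: how $h$ behaves.** *We strip off the invertible part of $A$ and $B$.* Substituting $f\to g_1fg_2$ with $g_1,g_2\in GL(O)$ shows that $h(A,B)$ depends only on the $GL(O)$-double cosets of $A$ and of $B$. Let $A=\mathrm{diag}(1_{a-r},\varpi A^\circ)$ and $B=\mathrm{diag}(1_{b-s},\varpi B^\circ)$ with $A^\circ\in M_r(O)$, $B^\circ\in M_s(O)$, and write $f=\begin{pmatrix}f_{11}&f_{12}\\f_{21}&f_{22}\end{pmatrix}$ accordingly. Then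
$$fA=\begin{pmatrix}f_{11}&\varpi f_{12}A^\circ\\f_{21}&\varpi f_{22}A^\circ\end{pmatrix},\qquad Bf=\begin{pmatrix}f_{11}&f_{12}\\\varpi B^\circ f_{21}&\varpi B^\circ f_{22}\end{pmatrix}.$$
So $f_{11},f_{12},f_{21}$ must be integral, and are then unconstrained, while $f_{22}$, of size $s\times r$, must satisfy $\varpi f_{22}A^\circ\in O$ and $\varpi B^\circ f_{22}\in O$. With $f'=\varpi f_{22}$, $df_{22}=q^{rs}df'$:
$$h(A,B)=q^{rs}\,h(A^\circ,B^\circ).\tag{14}$$

**Step 2: $A^\circ$ is again Haar-random.** Let $A\in M_a(O)$ be Haar-random conditioned on $A\bmod\varpi=\varphi$, with $\dim\ker\varphi=r$. So $A=\varphi+\varpi Z$ with $Z$ Haar. Choose $g,g'\in GL_a(k)$ with $g\varphi g'=\mathrm{diag}(1_{a-r},0)$. Since $gZg'$ is Haar too,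
$$gAg'=\begin{pmatrix}1+\varpi Z_{11}&\varpi Z_{12}\\\varpi Z_{21}&\varpi Z_{22}\end{pmatrix}$$
with the blocks $Z_{11},Z_{12},Z_{21},Z_{22}$ (renamed) independent and Haar. Eliminating with the invertible upper left block, $A$ lies in the double coset of $\mathrm{diag}(1_{a-r},\varpi A^\circ)$ with
$$A^\circ=Z_{22}-\varpi Z_{21}(1+\varpi Z_{11})^{-1}Z_{12}.$$
Given $Z_{11},Z_{12},Z_{21}$, this is an integral translate of $Z_{22}$. So $A^\circ$ is Haar-distributed on $M_r(O)$.

**Step 3: condition on $\varphi$ in (13).** Put $Y_\alpha=|X_\alpha(\mathbb F_q)|$. The reductions $\varphi=(\varphi_i)$ of independent Haar $A_i$ take each value with probability $q^{-\sum a_i^2}$, and given $\varphi$ the $A_i^\circ$ are independent. With $b_i=\dim\ker\varphi_i$ and (14),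
$$Y_\alpha=q^{d-\sum a_i^2}\sum_\varphi q^{\sum b_ib_{i+1}}\int\prod_{i=1}^{n-1} h(A_i^\circ,A_{i+1}^\circ)\,dA^\circ .$$
By (13) for $\beta=\sum b_i\alpha_i$, $q^{\sum b_ib_{i+1}}=q^{d(\beta)}$ times the integral is $Y_\beta$. Since $\sum a_i^2-d=(\alpha,\alpha)/2$,
$$q^{(\alpha,\alpha)/2}\,Y_\alpha=\sum_\varphi Y_{\dim\ker\varphi}=\sum_{0\le\beta\le\alpha}N_{\alpha\beta}Y_\beta,\qquad Y_0=1.\tag{15}$$
This is **Theorem 2(3)**. *Check* for $a=(1,1)$: the right side is $(q+1)+2(q-1)+(q-1)^2=q(q+1)$.

By uniqueness (Section 4, Step 4),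
$$|X_\alpha(\mathbb F_q)|=G_\alpha(q)=q^d\tilde P_\alpha(q^{-1})\qquad\text{for every prime power }q.\tag{16}$$

## 12. From point counts to Betti numbers

**Step 1: $G_\alpha$ is a polynomial.** It is a rational function over $\mathbb Q$ with integer values at all prime powers. Write $G_\alpha=A+B/C$ with polynomials, $\deg B<\deg C$, and let $D\in\mathbb Z_{>0}$ clear the denominators of $A$. For large prime powers $q$, $DB(q)/C(q)$ is an integer and tends to $0$, so it vanishes infinitely often and $B=0$. Write $G_\alpha=\sum_mg_mq^m$.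

**Step 2: cohomology in characteristic $p$.** Fix a prime $p$ and $\ell\ne p$. Let $\omega_{ij}$ be the Frobenius eigenvalues on $H^i(X_{\overline{\mathbb F}_p},\mathbb Q_\ell)$. Grothendieck's trace formula and (16) give, for all $r\ge1$,
$$\sum_i(-1)^i\sum_j\omega_{ij}^r=|X(\mathbb F_{p^r})|=\sum_mg_m(p^m)^r .$$
By Deligne, $|\omega_{ij}|=p^{i/2}$, as $X_{\mathbb F_p}$ is smooth and projective. So a given number occurs as an eigenvalue for only one $i$, and nothing cancels on the left. The functions $r\mapsto\omega^r$ for distinct nonzero $\omega$ are linearly independent. Hence the only eigenvalues are powers $p^m$. They lie in degree $2m$, with multiplicity $g_m$. So $H^i=0$ for odd $i$, and $\dim H^{2m}=g_m$.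

**Step 3: back to $\mathbb C$.** $X$ is smooth and projective over $\mathbb Z$. Smooth and proper base change, and comparison with singular cohomology, give $P_{X_\alpha}(t)=G_\alpha(t^2)$.

**Step 4: duality.** $X_\alpha(\mathbb C)$ is smooth, projective and connected of dimension $d$, so Poincaré duality says $G_\alpha(q)=q^dG_\alpha(q^{-1})$. By definition of $G_\alpha$ the right side is $\tilde P_\alpha(q)$. Hence $G_\alpha=\tilde P_\alpha=(q)_\alpha^2\mathfrak J_\alpha$. With Step 3 and (16) this is Theorem 1. $\blacksquare$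

## 13. Cells, symmetry and random cokernels

**Theorem 2(1).** Let $\mathbb G_m$ act on $V$ with pairwise distinct integer weights on the basis vectors of all the $V_i$. It acts on $X_{\alpha,k}$, compatibly with a projective embedding. A fixed array consists of stable subspaces, which are coordinate subspaces because the weights are distinct. So the fixed points are finite in number, $k$-rational, and described combinatorially, independently of $k$. At a fixed point $T\subset\bigoplus_x\mathrm{Hom}(W_x,R_x/W_x)$, and the weights there are differences of weights of different basis vectors, so none is $0$. Since (8) is equivariant, the character of $T$ is that of $C^0-C^1+C^2$, again independent of $k$. The Białynicki-Birula theorem (Białynicki-Birula 1973; Hesselink 1981 over arbitrary fields), applied to the smooth projective $X_{\alpha,k}$, gives a filtrable decomposition into affine spaces, one for each fixed point, of dimension the number of positive tangent weights. So $c_m$ does not depend on $k$.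 For $k=\mathbb F_q$, counting points and using Theorem 1, $\sum_mc_mq^m=(q)_\alpha^2\mathfrak J_\alpha$ for all prime powers $q$, hence identically.

It follows that $[X_\alpha]=\sum_mc_m\mathbb L^m=\tilde P_\alpha(\mathbb L)$. Over $\mathbb C$, filtrability means closed subsets $\emptyset=Z_0\subset Z_1\subset\dots\subset X_\alpha$ with each $Z_l\setminus Z_{l-1}$ a cell. Suppose inductively that $H^*_c(Z_{l-1},\mathbb Z)$ is free and in even degrees. A cell $\mathbb C^m$ has $H_c^*=\mathbb Z$ in degree $2m$ only. So the long exact sequence of $Z_{l-1}\subset Z_l$ splits into short exact sequences in even degrees, and $H_c^*(Z_l,\mathbb Z)$ is free and even. As $X_\alpha(\mathbb C)$ is compact, this is the claim about $H^*(X_\alpha(\mathbb C),\mathbb Z)$.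

**Theorem 2(2).** The coefficients $c_m$ are nonnegative integers, and they are the even Betti numbers. Since $X_\alpha(\mathbb C)$ is smooth, projective and connected of dimension $d$, $b_0=b_{2d}=1$, which gives the constant term and the exact degree. Poincaré duality gives the palindromic property. By hard Lefschetz $b_0\le b_2\le b_4\le\cdots$ up to the middle degree. As the odd cohomology vanishes, this and duality say that the coefficient sequence is unimodal.

**Theorem 2(3)** is (15).

**Theorem 2(4).** Let $A\in M_a(O)$ and $B\in M_b(O)$ be nonsingular. A homomorphism $\mathrm{coker}\,A\to\mathrm{coker}\,B$ lifts to $g\in M_{b\times a}(O)$ with $gA\in B\,M_{b\times a}(O)$, and $g$ gives zero exactly when $g\in B\,M_{b\times a}(O)$. Put $f=B^{-1}g$. Then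
$$\mathrm{Hom}_O(\mathrm{coker}\,A,\mathrm{coker}\,B)\cong\{f:fA\in O,\ Bf\in O\}/M_{b\times a}(O),$$
and the order of this group is $h(A,B)$, since $M_{b\times a}(O)$ has volume $1$. (If $a$ or $b$ is $0$, both numbers are $1$.) The substitution $f'=\varpi f$ gives $h(\varpi A,\varpi B)=q^{ab}h(A,B)$. Singular matrices have measure $0$, and $q^d=\prod_iq^{a_ia_{i+1}}$, so (13) becomes
$$|X_\alpha(\mathbb F_q)|=\int\prod_{i=1}^{n-1}h(\varpi A_i,\varpi A_{i+1})\,dA=\mathbb E\prod_{i=1}^{n-1}|\mathrm{Hom}_O(M_i,M_{i+1})|,\qquad M_i=\mathrm{coker}(\varpi A_i).\qquad\blacksquare$$
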